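# Twins in ternary words, and $r$ identical subwords over $r+1$ letters

## Three letters should behave like two: a guess and some tests

Take a long word over the letters $0,1,2$. We want to pick two disjoint sets of positions, of the same size, so that reading the letters on either set gives the same word, and we want to leave as few letters unused as possible. The natural guess is that one can always use almost everything, leaving only $o(n)$ letters out of $n$. The guess is natural because the statement is true for two letters.

**Definition (twins).** A word $w=w_1w_2\cdots w_n$ over a finite alphabet contains twins of length $t$ if there are disjoint index sets $\{i_1<\dots<i_t\}$ and $\{j_1<\dots<j_t\}$ with $w_{i_1}\cdots w_{i_t}=w_{j_1}\cdots w_{j_t}$. Let $t(w)$ be the largest length of twins in $w$, and let $t(n,k)$ be the minimum of $t(w)$ over all words of length $n$ over a $k$-letter alphabet. The loss of $w$ is $n-2t(w)$, the number of letters left unused by optimal twins.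

For example, $w=0120$ has twins of length $1$ (the two zeros). It has no twins of length $2$: those would use all four letters, while $1$ occurs only once. So $t(0120)=1$ and the loss is $2$. The word $012$ has no repeated letter, so $t(012)=0$ and the loss is $3$.

Axenovich, Person and Puzynina proved that $t(n,2)=n/2-o(n)$: every binary word has loss $o(n)$. (We prove this again below, in greater generality.) For $k\ge4$ there are upper bounds on $t(n,k)$ by Axenovich–Person–Puzynina and by Bukh and Zhou; in particular $t(n,4)\le 0.4932\,n$. The case $k=3$ is the question, and it is taken from Dudek, Grytczuk and Ruciński, "Long twins in random words", arXiv:2112.14197 (2021): is $t(n,3)=n/2-o(n)$?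

Let us test the guess "yes".

Repeating a bad word does not keep it bad. The word $012$ loses everything, but $012012$ has perfect twins: the first copy and the second. More generally $w^m$ has loss at most $|w|$ for every word $w$: give copies $1,3,5,\dots$ to one twin and copies $2,4,6,\dots$ to the other, with at most one copy left over. So no fixed word, repeated, is a counterexample.

Long blocks do no harm. If $w=a_1^{\ell_1}a_2^{\ell_2}\cdots a_M^{\ell_M}$, give $\lfloor \ell_i/2\rfloor$ letters of block $i$ to each twin. The loss is at most the number of odd $\ell_i$, hence at most $M$. If the blocks get long as $n\to\infty$, this is $o(n)$; if all $\ell_i$ are even, it is $0$.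

Odd blocks alone do no harm either. In $012012012\cdots$ every block has length $1$, so halving the blocks loses everything, and yet the loss is at most $3$ by the first test. Twins may use different blocks to produce the same run.

All the tests support the guess. The guess is nevertheless false.

**Theorem 1.** $t(n,3)\le\left(\frac12-2^{-24}\right)n$ for all $n\ge1$. In particular $t(n,3)\ne n/2-o(n)$.

The argument also shows exactly which numbers of letters and of subwords are compatible. Let $t_r(n,k)$ be the largest $t$ such that every word of length $n$ over $k$ letters contains $r$ pairwise disjoint identical subwords of length $t$. So $t_2=t$, and trivially $t_r(n,k)\le n/r$.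

**Theorem 2.** Let $r\ge2$ and $k\ge1$. Then $t_r(n,k)=n/r-o(n)$ if and only if $k\le r$. If $k\ge r+1$, then
$$t_r(n,k)\le\frac nr\left(1-\frac1{64(10r)^{r^2}}\right)\qquad\text{for all } n\ge1 .$$

The direction $k\le r$ of Theorem 2 is due to Axenovich, Person and Puzynina (*A regularity lemma and twins in words*, J. Combin. Theory Ser. A 120 (2013)); a short proof is given in the last section.

We shall use two textbook facts. Fekete's lemma: if $f(n+n')\ge f(n)+f(n')$ for all $n,n'\ge1$ and $f(n)/n$ is bounded, then $\lim f(n)/n$ exists and equals $\sup_n f(n)/n$. And the estimate $\binom aK\le \frac{a^K}{K!}\le\left(\frac{ea}K\right)^K$, which holds because $K!\ge(K/e)^K$.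

## Cyclic block words, and a count that ends in a tie

Since periodic words fail, we do not try to write down a bad word. We take a large family of words and show by counting that few of them have small loss. The tests suggest the family: blocks of bounded but arbitrary lengths.

Let the alphabet be $\mathbb Z/3$, let $x_i=i\bmod 3$, and fix
$$L=2^{17},\qquad M=64K,\quad K\ge1 .$$
Write $[L]=\{1,\dots,L\}$. For $\ell=(\ell_1,\dots,\ell_M)\in[L]^M$ put
$$w(\ell)=x_1^{\ell_1}x_2^{\ell_2}\cdots x_M^{\ell_M},\qquad n=|w(\ell)|=\sum_i\ell_i\in[M,LM].$$
We call $x_i^{\ell_i}$ block $i$. Adjacent blocks carry different letters, and there are $L^M$ vectors $\ell$. The goal is that fewer than $L^M$ of them give loss at most $K=M/64$.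

**Step 1: encode a word of small loss.** This step turns a combinatorial hypothesis into integer vectors that we can count. Let $w(\ell)$ have loss at most $K$, with optimal twins on index sets $A,B$. Let $p_i$ and $q_i$ be the numbers of elements of $A$ and of $B$ in block $i$, and put $d_i=\ell_i-p_i-q_i\ge0$. Then $\ell=p+q+d$, and

$$\text{(i)}\ \ \prod_i x_i^{p_i}=\prod_i x_i^{q_i}\ \text{ as words},\qquad \text{(ii)}\ \ p_i+q_i\le L,\qquad \text{(iii)}\ \ \sum_i d_i\le K .$$

Here (i) says that the twins read the same word, (ii) holds because $p_i+q_i\le\ell_i\le L$, and (iii) says that the number of unused letters is at most $K$. Since $(p,q,d)$ determines $\ell$, the number of such $\ell$ is at most the number of pairs $(p,q)$ satisfying (i) and (ii), times the number of $d\in\mathbb Z_{\ge0}^M$ satisfying (iii). By stars and bars with one slack variable, the latter number is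
$$\binom{M+K}{K}\le\left(\frac{e(M+K)}K\right)^K=(65e)^{M/64}. \tag{1}$$

So we need the number of pairs $(p,q)$ to be smaller than $L^M$ by an exponential factor in $M$, large enough to beat (1).

**Step 2: read off the runs.** This step turns the word equation (i) into linear equations. Let
$$P=\{i:p_i>0\},\qquad Q=\{i:q_i>0\},\qquad h=(M-|P|)+(M-|Q|),$$
so $h$ counts the skipped blocks, over both twins. Let $u$ be the common word in (i) and let $R$ be its number of maximal runs of equal letters. The $v$-th run of $u$ is produced by a set $P_v$ of consecutive elements of $P$, and also by a set $Q_v$ of consecutive elements of $Q$. These sets depend only on $P$ and $Q$: two consecutive elements $i<i'$ of $P$ lie in the same $P_v$ exactly when their letters agree, that is, when $i\equiv i'\pmod 3$; and likewise for $Q$. Comparing the lengths of the runs,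
$$\sum_{i\in P_v}p_i=\sum_{i\in Q_v}q_i\qquad(v=1,\dots,R). \tag{2}$$

Here is a small example, with $M=6$ and letters $1,2,0,1,2,0$. Let $P=\{1,4,5,6\}$ and $Q=\{1,2,3\}$. The letters along $P$ are $1,1,2,0$, so $P_1=\{1,4\}$, $P_2=\{5\}$, $P_3=\{6\}$. Along $Q$ they are $1,2,0$, so $Q_v=\{v\}$. The equations (2) are $p_1+p_4=q_1$, $p_5=q_2$, $p_6=q_3$. Here $R=3$ and $h=2+3=5$.

**Step 3: merging two blocks into one run is expensive.** This step bounds how often a run uses more than one block; it is the only place where three letters matter. Let
$$m_P=|P|-R,\qquad m_Q=|Q|-R,\qquad m=m_P+m_Q .$$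
If $P$ is nonempty, it has $|P|-1$ pairs of consecutive elements, and $R-1$ of them separate different runs, so $m_P$ counts the consecutive pairs $i<i'$ of $P$ with $i'\equiv i\pmod3$. (If $P$ is empty, then $u$ is empty and $m_P=0$.) For such a pair $i'-i\ge3$, so at least two elements of $[M]\setminus P$ lie strictly between $i$ and $i'$. The gaps of different pairs are disjoint, so $2m_P\le M-|P|$. The same holds for $Q$, and adding gives
$$m\le h/2. \tag{3}$$
In the example, $m_P=1$, $m_Q=0$, and indeed $1\le 5/2$.

**Step 4: count solutions of (2) for fixed $(P,Q)$.** This step measures the number of free variables. All $p_i$ with $i\in P$ and all $q_i$ with $i\in Q$ lie in $[L]$. Run $v$ involves $|P_v|+|Q_v|$ of them, and by (2) one of these is determined by the others, so they take at most $L^{|P_v|+|Q_v|-1}$ joint values. The total exponent is $F=|P|+|Q|-R$. Since $|P|+|Q|=2R+m$ and $|P|+|Q|=2M-h$,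
$$F=\frac{|P|+|Q|+m}2=M-\frac{h-m}2\le M-\frac h4, \tag{4}$$
where the last inequality is (3). In the example, $F=4+3-3=4$ and $M-\frac{h-m}2=6-2=4$.

Now try to finish. There are $\binom{2M}h$ pairs $(P,Q)$ with a given $h$, because such a pair amounts to a choice of $h$ skipped positions among $2M$. So (4) bounds the number of $(p,q)$ by
$$\sum_h\binom{2M}hL^{M-h/4}=L^M\left(1+L^{-1/4}\right)^{2M}.$$
For large $L$ the choice of $(P,Q)$ costs very little. But the bound is still larger than $L^M$, the number of words, and the factor (1) goes in the wrong direction too. The trouble sits in the term $h=0$: there $P=Q=[M]$, all runs are single blocks, (2) says $p=q$, and the count allows every $p\in[L]^M$. That is as many possibilities as there are words. It is a tie, and no choice of $L$ breaks it.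

## Breaking the tie with $p_i+q_i\le L$

We have not used condition (ii) beyond $p_i,q_i\le L$. When $h=0$ it says $2p_i\le L$ for every $i$, which cuts the count by a factor $2^{-M}$. This is the whole gain we need; the difficulty is to get it when $h>0$ too, because then $p_i$ and $q_i$ may belong to different runs.

For example, let $P=\{1,\dots,M-3\}$ and $Q=\{4,\dots,M\}$. This is the shift by one period, the one that produces twins in $012012\cdots$. Here $R=M-3$, $P_v=\{v\}$, $Q_v=\{v+3\}$, $h=6$, $m=0$. Every run carries a single variable $y_v=p_v=q_{v+3}$, and (ii) reads $y_i+y_{i-3}\le L$ for $4\le i\le M-3$. Each inequality couples two variables, and the inequalities overlap. But if we choose inequalities no two of which share a variable, each of them independently halves the number of choices: the pairs of positive integers with sum at most $L$ number $L(L-1)/2\le L^2/2$. So we must find many disjoint inequalities, in general.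

**Lemma.** Let $I$ be a finite set of integers, let $V$ be a finite set of integers, and let $\varphi,\psi:I\to V$ be strictly increasing. Consider the directed graph $\Gamma$ on $V$ with one arc $\psi(i)\to\varphi(i)$ for each $i\in I$. Then $\Gamma$ contains at least $|I|/2$ pairwise vertex-disjoint arcs, where loops count as arcs.

Proof. Since $\varphi$ and $\psi$ are injective, every vertex has in-degree at most $1$ and out-degree at most $1$, and different $i$ give different arcs. So every component of $\Gamma$ is a directed path or a directed cycle. We claim that the only cycles are loops. Let $\tau=\varphi\circ\psi^{-1}$, a map from $\psi(I)$ to $V$; the arcs are $v\to\tau(v)$. The map $\tau$ is strictly increasing: if $v=\psi(i)<v'=\psi(i')$, then $i<i'$, so $\tau(v)=\varphi(i)<\varphi(i')=\tau(v')$. If $\tau(v)>v$, then, applying $\tau$ as long as it is defined, $\tau(\tau(v))>\tau(v)$, and so on, so the orbit of $v$ keeps increasing and never returns to $v$. If $\tau(v)<v$, the orbit keeps decreasing and never returns. So a vertex on a cycle satisfies $\tau(v)=v$, which is a loop.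

A vertex with a loop has its only in-arc and its only out-arc used by the loop, so it lies on no other arc; take every loop. Every other component is a directed path; from a path with $e$ arcs take the first, third, fifth, and so on, which are $\lceil e/2\rceil$ pairwise vertex-disjoint arcs. In total at least half of the $|I|$ arcs are taken. $\qquad\blacksquare$

In the two examples: for $h=0$ the arcs are $M$ loops. For the shift with $M=9$ the arcs are $1\to4$, $2\to5$, $3\to6$, which are already disjoint.

**Step 5: the blocks where both twins sit in simple runs.** This step produces the inequalities to which the Lemma applies. Fix $(P,Q)$. Call run $v$ simple if $|P_v|=|Q_v|=1$. For a simple run, (2) says that its two variables equal one number $y_v\in[L]$. For $i\in P\cap Q$, let $\varphi(i)$ be the run with $i\in P_{\varphi(i)}$ and $\psi(i)$ the run with $i\in Q_{\psi(i)}$. Let $I$ be the set of $i\in P\cap Q$ for which both $\varphi(i)$ and $\psi(i)$ are simple. For $i\in I$ we have $p_i=y_{\varphi(i)}$ and $q_i=y_{\psi(i)}$, so (ii) becomes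
$$y_{\varphi(i)}+y_{\psi(i)}\le L. \tag{5}$$

**Step 6: $I$ is large.** This step shows that skipped blocks are the only way to avoid (5). We have
$$\sum_v\big[(|P_v|-1)+(|Q_v|-1)\big]=|P|+|Q|-2R=m .$$
Each non-simple run contributes at least $1$ to this sum, so there are at most $m$ of them, and
$$\sum_{v\text{ non-simple}}(|P_v|+|Q_v|)\le m+2m=3m .$$
An index outside $I$ is either outside $P\cap Q$, and there are at most $h$ of those, or it lies in $P_v$ or $Q_v$ for some non-simple $v$, and there are at most $3m$ of those. With (3),
$$|I|\ge M-h-3m\ge M-\tfrac52h. \tag{6}$$

**Step 7: the gain.** This step combines (5), (6) and the Lemma into an improved form of Step 4. The maps $\varphi,\psi$ are strictly increasing on $I$: if $i<i'$ are in $I$, then $\varphi(i)\le\varphi(i')$ because the sets $P_1,\dots,P_R$ follow each other in order, and equality would put two elements into the singleton $P_{\varphi(i)}$. The same argument works for $\psi$. By the Lemma, with $V$ the set of simple runs, we can choose $g\ge|I|/2$ pairwise vertex-disjoint arcs. This choice depends only on $(P,Q)$.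

In Step 4 each simple run was counted with $L^{1+1-1}=L$ values. For a chosen loop at $v$, (5) reads $2y_v\le L$, which leaves at most $L/2$ values of $y_v$ instead of $L$. For a chosen arc between two different runs, (5) leaves at most $L(L-1)/2\le L^2/2$ pairs instead of $L^2$. All other runs are counted as before. As the arcs are vertex-disjoint, these savings multiply, and the number of $(p,q)$ for the given $(P,Q)$ is at most
$$L^F2^{-g}\le L^F2^{-|I|/2}\le L^{M-h/4}\,2^{-M/2+5h/4}=L^M2^{-M/2}\left(2^{5/4}L^{-1/4}\right)^h=L^M2^{-M/2}\,8^{-h}. \tag{7}$$
The last equality is where $L=2^{17}$ enters: $\frac54-\frac{17}4=-3$.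

In (7) the factor $2^{-M/2}$ breaks the tie, and the factor $8^{-h}$ says that every skipped block is paid for: the loss of a factor $2^{5/4}$ in the gain is outweighed by the missing power of $L$.

**Step 8: sum over $(P,Q)$ and compare.** This step finishes the count. By (7), the number of pairs $(p,q)$ satisfying (i) and (ii) is at most
$$L^M2^{-M/2}\sum_h\binom{2M}h8^{-h}=L^M2^{-M/2}\left(\frac98\right)^{2M}=L^M\left(\frac{81}{64\sqrt2}\right)^M .$$
Multiplying by (1), the number of $\ell\in[L]^M$ for which $w(\ell)$ has loss at most $M/64$ is at most
$$L^M\left(\frac{81}{64\sqrt2}\,(65e)^{1/64}\right)^M<L^M(0.98)^M<L^M. \tag{8}$$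
Indeed $\frac{81}{64\sqrt2}<0.8950$; and $\ln(65e)<5.175$, so $(65e)^{1/64}<e^{0.081}<1.085$; and $0.8950\cdot1.085<0.98$.

**Step 9: from some lengths to all lengths.** This step removes the condition on $n$. For every $M$ divisible by $64$, (8) gives a ternary word $w$ of some length $n_M\in[M,LM]$ with
$$n_M-2t(w)>\frac M{64}\ge\frac{n_M}{64L}=2^{-23}n_M ,$$
so $t(n_M,3)\le t(w)<\left(\frac12-2^{-24}\right)n_M$, and $n_M\ge M\to\infty$. Twins in $w$ and twins in $w'$ concatenate to twins in $ww'$, so $t(n+n',3)\ge t(n,3)+t(n',3)$. By Fekete's lemma $t(n,3)/n$ converges to its supremum. Along the lengths $n_M$ the ratios stay below $\frac12-2^{-24}$, so the limit is at most $\frac12-2^{-24}$. As the limit is the supremum, $t(n,3)\le\left(\frac12-2^{-24}\right)n$ for every $n\ge1$. This proves Theorem 1. $\qquad\blacksquare$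

The bound (8) says a little more: all but a fraction $0.98^M$ of the words $w(\ell)$, $\ell\in[L]^M$, have loss greater than $M/64$.

It is instructive to see where the proof breaks for two letters, as it must. With $x_i=i\bmod2$, two consecutive elements of $P$ in the same run need only one skipped block between them, so Step 3 gives only $m\le h$, and (4) gives only $F\le M$. Equality occurs: for $M\ge4$ take $P=[M]\setminus\{2\}$ and $Q=[M]\setminus\{M-1\}$. Along $P$ the blocks $1$ and $3$ merge, along $Q$ the blocks $M-2$ and $M$ merge; both give $R=M-2$ runs with alternating letters starting from $x_1$, so $h=m=2$ and $F=2(M-1)-(M-2)=M$. Skipped blocks no longer cost a power of $L$, and nothing pays for the sum over $(P,Q)$.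

## Linear loss for $r$ identical subwords over $r+1$ letters

We prove the inequality in Theorem 2; it also gives the "only if" part. Let $k\ge r+1$. A word over $r+1$ letters is also a word over $k$ letters, so $t_r(n,k)\le t_r(n,r+1)$, and we may assume $k=r+1$. The loss of a word of length $n$ now means $n-rt$, where $t$ is the largest length of $r$ pairwise disjoint identical subwords. Put
$$L=(10r)^{r^2},\qquad M=64K,\quad K\ge1,\qquad x_i=i\bmod (r+1),\qquad w(\ell)=\prod_{i=1}^M x_i^{\ell_i}\quad(\ell\in[L]^M).$$

**Step 1: encode.** As before, we want integer vectors. Let $w(\ell)$ have loss at most $K$. Fix optimal subwords, let $p_i^s$ be the number of letters that the $s$-th subword uses in block $i$ ($1\le s\le r$), and let $d_i=\ell_i-\sum_sp_i^s\ge0$. Then $\sum_id_i\le K$, $\sum_sp_i^s\le L$ for every $i$, the $r$ words $\prod_ix_i^{p_i^s}$ coincide, and $\ell=\sum_sp^s+d$. The number of possible $d$ is again at most $(65e)^{M/64}$ by (1).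

**Step 2: runs and the cost of merging.** This step gives the analogue of (3). Let $P^s=\{i:p_i^s>0\}$ and $h=\sum_s(M-|P^s|)$. Let $R$ be the number of maximal runs of the common word, and let $P_v^s$ be the set of consecutive elements of $P^s$ that produces run $v$; it is determined by $P^s$. Put $m_s=|P^s|-R$ and $m=\sum_sm_s$. As before, $m_s$ counts the pairs of consecutive elements of $P^s$ that lie in the same run. The two elements of such a pair differ by a positive multiple of $r+1$, so at least $r$ missing elements lie between them, and the gaps are disjoint. Hence $m_s\le(M-|P^s|)/r$, and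
$$m\le\frac hr\le\frac h2. \tag{9}$$

**Step 3: free variables.** This step gives the analogue of (4). Fix $(P^s)_s$. All variables lie in $[L]$. For each $v$ the sums $\sum_{i\in P^s_v}p_i^s$ agree for all $s$, so for each $s=2,\dots,r$ one variable is determined by the other variables of the run. Run $v$ therefore takes at most $L^{\sum_s|P_v^s|-(r-1)}$ joint values. From $rM-h=\sum_s|P^s|=rR+m$ we get $R=M-\frac{h+m}r$, so the total exponent is
$$F=\sum_s|P^s|-(r-1)R=rM-h-(r-1)M+\frac{(r-1)(h+m)}r=M-\frac{h-(r-1)m}r .$$
By (9),
$$F\le M-\frac hr\left(1-\frac{r-1}r\right)=M-\frac h{r^2}. \tag{10}$$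

**Step 4: the inequalities.** This step finds the blocks where the bound $\sum_sp_i^s\le L$ gives something; two of the $r$ subwords are enough. Call run $v$ simple if $|P_v^s|=1$ for all $s$; then all variables of the run equal one number $y_v\in[L]$. For $i\in P^1\cap P^2$ let $\varphi(i),\psi(i)$ be the runs with $i\in P^1_{\varphi(i)}$ and $i\in P^2_{\psi(i)}$, and let $I$ be the set of those $i\in P^1\cap P^2$ for which both runs are simple. For $i\in I$,
$$y_{\varphi(i)}+y_{\psi(i)}=p_i^1+p_i^2\le\sum_sp_i^s\le L .$$
To bound $|I|$ from below, note that $\sum_v\sum_s(|P_v^s|-1)=m$, so there are at most $m$ non-simple runs. The elements of $P^1$ in non-simple runs number at most $m+\sum_v(|P_v^1|-1)=m+m_1$, and those of $P^2$ at most $m+m_2$. At most $h$ indices lie outside $P^1\cap P^2$. With $m_1+m_2\le m$ and (9),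
$$|I|\ge M-h-(m+m_1)-(m+m_2)\ge M-h-3m\ge M-\tfrac52h .$$

**Step 5: the gain and the sum.** This step finishes the count. On $I$ the maps $\varphi,\psi$ are strictly increasing, since for simple runs the sets $P_v^1$, $P_v^2$ are singletons ordered by $v$. The Lemma gives at least $|I|/2$ pairwise vertex-disjoint arcs $\psi(i)\to\varphi(i)$ on the simple runs. In Step 3 each simple run was counted with $L^{r-(r-1)}=L$ values, so each chosen arc gains a factor $\frac12$: at most $L/2$ values instead of $L$ for a loop, at most $L(L-1)/2\le L^2/2$ pairs instead of $L^2$ for any other arc. By (10), for fixed $(P^s)_s$ the number of $(p^s)_s$ is at most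
$$L^{M-h/r^2}\,2^{-M/2+5h/4}=L^M2^{-M/2}\left(2^{5/4}L^{-1/r^2}\right)^h,\qquad 2^{5/4}L^{-1/r^2}=\frac{2^{5/4}}{10r}\le\frac1{4r},$$
the last because $2^{5/4}<2.5$. There are $\binom{rM}h$ choices of $(P^s)_s$ for each $h$, so the number of $(p^s)_s$ is at most
$$L^M2^{-M/2}\left(1+\frac1{4r}\right)^{rM}\le L^M\left(e^{1/4}2^{-1/2}\right)^M .$$
Multiplying by $(65e)^{M/64}$, and using $\frac12\ln2>0.3465$ and $\frac1{64}\ln(65e)<0.0810$, the number of $\ell$ with loss at most $M/64$ is at most
$$L^M\exp\big(M(0.25-0.3465+0.0810)\big)<L^M .$$

**Step 6: all lengths.** For every $M$ divisible by $64$, some word of length $n_M\in[M,LM]$ has loss greater than $M/64\ge n_M/(64L)$, so $t_r(n_M,r+1)<\frac{n_M}r\left(1-\frac1{64L}\right)$. Families of $r$ identical subwords in $w$ and in $w'$ concatenate to one in $ww'$, so $t_r(\cdot,r+1)$ is superadditive. By Fekete's lemma $t_r(n,r+1)/n$ converges to its supremum, and the limit is at most $\frac1r\left(1-\frac1{64L}\right)$. Hence $t_r(n,r+1)\le\frac nr\left(1-\frac1{64L}\right)$ for all $n\ge1$, with $L=(10r)^{r^2}$. $\qquad\blacksquare$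

For $r=2$ this gives the loss constant $1/(64\cdot20^4)=1/10240000$, while Theorem 1 has $2^{-23}=1/8388608$, which is slightly better.

## A staircase of equal letter densities: $r$ subwords over at most $r$ letters

It remains to show that $t_r(n,k)=n/r-o(n)$ if $k\le r$. Adding unused letters, we take the alphabet $\mathbb Z/r$.

The construction is easy to see for $r=2$ when the word is cut into intervals $J_1,J_2,\dots$ with equal letter counts. The first subword takes the zeros of $J_1$, the ones of $J_2$, the zeros of $J_3$, and so on. The second subword does the same one interval later: the zeros of $J_2$, the ones of $J_3$, the zeros of $J_4$. In each middle interval one subword takes the zeros and the other the ones, so nothing is wasted there. For instance, cut $01100110$ into $01,10,01,10$. The first subword takes $0,1,0$ from $J_1,J_2,J_3$, the second takes $0,1,0$ from $J_2,J_3,J_4$; only the $1$ of $J_1$ and the $1$ of $J_4$ are unused. With $r$ subwords and $r$ letters, each interval has exactly one letter for each subword. What we need is a scale at which the letter densities are nearly constant, and an energy argument provides it.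

Let $0<\varepsilon<1$ and choose integers
$$q\ge\frac{4r}\varepsilon,\qquad T\ge\frac{4r(r+1)^2}{\varepsilon^2},\qquad N=q^T .$$
It suffices to show that every word of length $N$ has loss at most $\varepsilon N$. Indeed, cut a word of length $n$ into pieces of length $N$ and a remainder shorter than $N$, and concatenate the subwords found in the pieces. The loss is at most $\varepsilon n+N$; since $\varepsilon$ is arbitrary and $N$ depends only on $\varepsilon$ and $r$, the loss is $o(n)$ uniformly over all words of length $n$.

**Step 1: a scale with nearly constant densities.** Let $|w|=N$. For $0\le j\le T$ split $w$ into $q^j$ intervals of length $q^{T-j}$, called the level-$j$ intervals; for $j<T$ each of them has $q$ children at level $j+1$. Let $\rho(J)\in\mathbb R^r$ be the vector of letter densities of $J$, and let $E_j$ be the average of $\|\rho(J)\|_2^2$ over the level-$j$ intervals. Since $\|\rho(J)\|_2\le\|\rho(J)\|_1=1$, we have $0\le E_j\le1$. Since $\rho(J)$ is the mean of $\rho(J')$ over the $q$ children $J'$ of $J$,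
$$\frac1q\sum_{J'}\|\rho(J')\|_2^2-\|\rho(J)\|_2^2=\frac1q\sum_{J'}\|\rho(J')-\rho(J)\|_2^2 .$$
So $E_{j+1}-E_j$ is the average of $\|\rho(J')-\rho(J)\|_2^2$ over all level-$j$ intervals $J$ and their children $J'$. (For the word $0011$ with $q=2$: $E_0=\frac12$, $E_1=1$, and each child differs from $(\frac12,\frac12)$ by a vector of squared length $\frac12$.) As $\sum_{j<T}(E_{j+1}-E_j)=E_T-E_0\le1$, some $j<T$ satisfies
$$E_{j+1}-E_j\le\frac1T. \tag{11}$$
Fix this $j$ and let $b=q^{T-j-1}$, the length of the children.

**Step 2: the staircase inside one interval.** This step defines the subwords. Let $J$ be a level-$j$ interval with children $J_1,\dots,J_q$, and let $c_t(\alpha)$ be the number of letters $\alpha$ in $J_t$. For $0\le v\le q-r$ put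
$$\mu_v=\min_{1\le s\le r}c_{s+v}(v\bmod r).$$
Let subword $s$ take $\mu_v$ copies of the letter $v\bmod r$ from $J_{s+v}$, for $v=0,1,\dots,q-r$. Here $1\le s+v\le q$, and the intervals are visited in order, so every subword reads $\prod_v(v\bmod r)^{\mu_v}$. In a given $J_t$, subword $s$ uses only the letter $(t-s)\bmod r$, and these letters are different for different $s\in\{1,\dots,r\}$. So the subwords are disjoint.

**Step 3: count the unused letters in $J$.** There are two kinds. First, letters $\alpha$ of some $J_t$ that no subword is scheduled to take. If $r\le t\le q-r+1$, then $0\le t-s\le q-r$ for every $s\in\{1,\dots,r\}$, so each of the $r$ letters of $J_t$ is scheduled. So the first kind occurs only for $t<r$ or $t>q-r+1$, that is, in at most $2(r-1)$ children, and there are at most $2rb$ such letters.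

Second, letters lost because the minimum $\mu_v$ is taken. Fix $v$, write $\alpha=v\bmod r$ and $\rho=\rho(J)_\alpha$, and let $s^*$ attain the minimum, so $\mu_v=c_{s^*+v}(\alpha)$. Inserting $\rho b$,
$$\sum_s\big(c_{s+v}(\alpha)-\mu_v\big)\le\sum_s|c_{s+v}(\alpha)-\rho b|+r\,|c_{s^*+v}(\alpha)-\rho b|\le(r+1)\sum_s|c_{s+v}(\alpha)-\rho b| ,$$
because $|c_{s^*+v}(\alpha)-\rho b|$ is itself one of the summands. Each pair $(t,\alpha)$ occurs here for at most one $(s,v)$ with $t=s+v$, since $s\equiv t-\alpha\pmod r$ determines $s\in\{1,\dots,r\}$. As $c_t(\alpha)=b\,\rho(J_t)_\alpha$, the total over all $v$ is at most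
$$(r+1)\,b\sum_t\|\rho(J_t)-\rho(J)\|_1\le(r+1)\sqrt r\,b\sum_t\|\rho(J_t)-\rho(J)\|_2 .$$

**Step 4: add up over all level-$j$ intervals.** Concatenate the $s$-th subwords of all level-$j$ intervals, for each $s$. This gives $r$ pairwise disjoint identical subwords of $w$. There are $q^j$ intervals $J$, there are $q^{j+1}$ pairs $(J,J_t)$, and $N=q^{j+1}b$. The unused letters of the first kind number at most $q^j\cdot2rb=\frac{2r}qN$. Those of the second kind number at most $(r+1)\sqrt r\,N$ times the average of $\|\rho(J_t)-\rho(J)\|_2$ over all pairs, and by Cauchy–Schwarz and (11) this average is at most $T^{-1/2}$. So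
$$\frac{\text{loss}}N\le\frac{2r}q+(r+1)\sqrt r\,T^{-1/2}\le\frac\varepsilon2+\frac\varepsilon2=\varepsilon$$
by the choice of $q$ and $T$. Hence $t_r(n,k)=n/r-o(n)$ for $k\le r$. Together with the linear loss for $k\ge r+1$ this proves Theorem 2. $\qquad\blacksquare$
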